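# A trapezoid rule for the multiplicity of monomial ideals

## Two ideals in $K[[x_0,x_1]]$

Let $K$ be a field and consider two ideals of $K[[x_0,x_1]]$:
$$I=(x_0^3,\;x_0x_1,\;x_1^2),\qquad J=(x_0^3,\;x_0^2x_1,\;x_1^2).$$
Draw the monomial $x_0^yx_1^u$ at the point with horizontal coordinate $u$ and height $y$. Above each integer $u\ge 0$ there is a lowest point that belongs to the ideal; call its height $h(u)$. For $I$ the heights are $h(0),h(1),h(2),\ldots=3,1,0,0,\ldots$, and for $J$ they are $3,2,0,0,\ldots$. The monomials below these points are the ones missing from the ideal, so the quotients by $I$ and $J$ have lengths $3+1=4$ and $3+2=5$.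

Now compute multiplicities. In two variables, $\mathrm e(I)$ is twice the area between the axes and the convex hull of the exponents in $I$ (proved below, formula (2)). Let $g(u)$ be the height at which that hull begins above the real number $u$.

* For $I$, the points $(u,y)=(0,3),(1,1),(2,0)$ form a convex chain, so $g$ interpolates $h$ linearly. The area is $\frac{3+1}{2}+\frac{1+0}{2}=\frac52$, so $\mathrm e(I)=5$.
* For $J$, the point $(1,2)$ lies above the segment from $(0,3)$ to $(2,0)$. The area is that of a triangle, $3$, so $\mathrm e(J)=6$.

Lech's inequality, recalled below, gives $\mathrm e\le 2\ell$, that is, $5\le 8$ and $6\le 10$. We can do better. The function $g$ is convex, vanishes far out, and satisfies $g\le h$ at integers. The trapezoid rule overestimates the integral of a convex function, so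
$$\mathrm e=2\int_0^\infty g\,du\;\le\;\sum_{n\ge0}\big(g(n)+g(n+1)\big)=2\sum_{n\ge 0}g(n)-g(0)\;\le\;2\sum_{n\ge0}h(n)-h(0).$$
In the last step, $g(0)$ has total coefficient $1$ and each other $g(n)$ has coefficient $2$. All coefficients are positive, so replacing $g$ by $h$ is allowed. Here $\sum_n h(n)$ is the length of the quotient by the ideal, and $h(0)$ is the length after also setting $x_1=0$. Hence for every $\mathfrak m$-primary monomial ideal $I$ of $R=K[[x_0,x_1]]$,
$$\mathrm e(I)\le 2\,\ell(R/I)-\ell\big(R/(I+(x_1))\big).$$
For our two ideals this says $5\le 8-3=5$, an equality, and $6\le 10-3=7$.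

With more variables, $g$ is a convex function of several real variables, and we want a trapezoid rule that bounds its integral by its values at lattice points. There are many such rules, and the work lies in choosing the right one.

## The inequality with Stirling numbers

Fix a field $K$, an integer $d\ge1$, and $(R,\mathfrak m)=K[[x_0,\ldots,x_d]]$, a ring of dimension $d+1$. Write $\mathbb N=\{0,1,2,\ldots\}$ and $[d]=\{1,\ldots,d\}$. Throughout, $I$ is an $\mathfrak m$-primary monomial ideal, so it contains a power of every variable.

**Multiplicity.** The Hilbert–Samuel multiplicity $\mathrm e(I)$ is defined by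
$$\ell(R/I^n)\sim \mathrm e(I)\,\frac{n^{d+1}}{(d+1)!}\qquad(n\to\infty).$$
For example, $\ell(R/\mathfrak m^n)=\binom{n+d}{d+1}$ counts the monomials of degree less than $n$, so $\mathrm e(\mathfrak m)=1$. Likewise $\mathrm e(\mathfrak m^n)=n^{d+1}$.

**Lech's inequality.** For an $\mathfrak m$-primary ideal $I$ of a Noetherian local ring of dimension $d'$, $\mathrm e(I)\le d'!\,\mathrm e(\mathfrak m)\,\ell(R/I)$. In our ring it reads $\mathrm e(I)\le(d+1)!\,\ell(R/I)$. We shall not use it; it explains the leading term of what follows.

**Partial lengths.** For $S\subseteq[d]$ put $\ell_S=\ell\big(R/(I+(x_i:i\in S))\big)$. Thus $\ell_\emptyset=\ell(R/I)$. The variable $x_0$ is never killed.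

**Stirling numbers of the second kind.** They are defined by $x^n=\sum_{j=1}^n\left\{{n\atop j}\right\}(x)_j$ with $(x)_j=x(x-1)\cdots(x-j+1)$. For example, $x^2=(x)_1+(x)_2$ and $x^3=(x)_1+3(x)_2+(x)_3$. For $n=4$ the numbers are $1,7,6,1$.

The problem comes from Linquan Ma and Ilya Smirnov, "Lech-Mumford constant and stability of local rings", arXiv:2508.19893 (2025). There the inequality of Theorem B below is stated as a conjecture. For $d=1$ it is the trapezoid inequality above. For $d=2$ and $d=3$ it reads
$$\mathrm e(I)\le 6\ell_\emptyset-3(\ell_{\{1\}}+\ell_{\{2\}})+\ell_{\{1,2\}},$$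
$$\mathrm e(I)\le 24\ell_\emptyset-12\sum_i\ell_{\{i\}}+\tfrac{14}3\sum_{i<j}\ell_{\{i,j\}}-\ell_{\{1,2,3\}}.$$

A finer statement, with integer coefficients that depend on the order of the variables, is behind it.

**Blocks and the numbers $N(S)$.** For $S\subseteq[d]$ take the graph on $\{0,\ldots,d\}$ with an edge $\{i-1,i\}$ for each $i\in S$. Its connected components are called blocks; there are $d+1-|S|$ of them, and each is an interval. Let
$$N(S)=\#\{\text{bijections }\sigma:\{0,\ldots,d\}\to\{0,\ldots,d\}\;:\;\sigma(i-1)<\sigma(i)\ \text{for all } i\in S\}=\frac{(d+1)!}{\prod_B|B|!},$$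
the product running over blocks. To see the second equality, note that the condition says $\sigma$ is increasing on each block. Among the $\prod_B|B|!$ ways of rearranging the values of a given $\sigma$ inside the blocks, exactly one is increasing on every block.

For $d=3$: if $S=\{1,2\}$ the blocks are $\{0,1,2\},\{3\}$ and $N(S)=4$. If $S=\{1,3\}$ the blocks are $\{0,1\},\{2,3\}$ and $N(S)=6$. Also $N(\emptyset)=24$, $N(\{i\})=12$ and $N(\{1,2,3\})=1$.

**Theorem A.** $\displaystyle \mathrm e(I)\le\sum_{S\subseteq[d]}(-1)^{|S|}N(S)\,\ell_S.$ The same holds after any permutation of $x_1,\ldots,x_d$.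

**Theorem B.** For all $d\ge1$,
$$\mathrm e(I)\le\sum_{k=0}^d(-1)^k\frac{(d+1-k)!}{\binom dk}\left\{{d+1\atop d+1-k}\right\}\sum_{|S|=k}\ell_S
=\sum_{k=0}^d(-1)^{d-k}\frac{(k+1)!}{\binom dk}\left\{{d+1\atop k+1}\right\}\sum_{|S|=d-k}\ell_S .$$

**Theorem C.** The following are equivalent:

1. equality holds in Theorem B;
2. equality holds in Theorem A for some ordering of $x_1,\ldots,x_d$;
3. equality holds in Theorem A for every ordering;
4. $I=\sum_{n\ge0}x_0^{\varphi(n)}(x_1,\ldots,x_d)^n$ for some $\varphi:\mathbb N\to\mathbb N$ that is eventually $0$ and convex, i.e. $\varphi(n)+\varphi(n+2)\ge2\varphi(n+1)$ for all $n$.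

**Theorem D.** For $a\in\mathbb R^{d+1}$, indexed by $k=0,\ldots,d$, let $F_a(I)=\sum_k(-1)^ka_k\sum_{|S|=k}\ell_S$, and let $b$ be the coefficient vector of Theorem B. If $\mathrm e(I)\le F_a(I)\le F_b(I)$ for all $I=\mathfrak m^n$, $n\ge1$, then $a=b$.

**Example ($d=3$).** Theorem A reads
$$\mathrm e(I)\le24\ell_\emptyset-12\sum_i\ell_{\{i\}}+4\ell_{\{1,2\}}+4\ell_{\{2,3\}}+6\ell_{\{1,3\}}-\ell_{\{1,2,3\}},$$
and the average of $4,4,6$ is $\frac{14}3$. Take $I=(x_0,x_1^2,x_2,x_3)$. The missing monomials are $1$ and $x_1$, so $\ell_S=1$ if $1\in S$ and $\ell_S=2$ otherwise. Theorem A gives $48-12\cdot5+4+8+6-1=5$, and Theorem B gives $48-60+\frac{14}{3}\cdot4-1=\frac{17}3$. The true value is $\mathrm e(I)=2$, from formula (2): the region is the simplex with vertices at the origin and at distances $1,2,1,1$ on the four axes, of volume $\frac{2}{4!}$.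

## Lengths as sums and multiplicity as an integral

This section translates both sides of the inequalities into statements about two functions, one on lattice points and one on real points.

Write $(y,u)\in\mathbb N\times\mathbb N^d$ for the exponent of $x_0^yx_1^{u_1}\cdots x_d^{u_d}$, and $E(J)$ for the set of exponents of monomials in a monomial ideal $J$. Let $\Gamma$ be the exponent set of finitely many monomial generators of $I$, so $E(I)=\Gamma+\mathbb N^{d+1}$. Put
$$P=\mathrm{conv}(E(I))=\mathrm{conv}(\Gamma)+\mathbb R^{d+1}_{\ge0}.$$
The second equality holds because the convex hull of a sum is the sum of the convex hulls. As the sum of a compact and a closed set, $P$ is closed. It is convex, and it is stable under adding vectors of the orthant.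

**Height functions.** For $u\in\mathbb N^d$ let $h(u)=\min\{y\in\mathbb N:(y,u)\in E(I)\}$. For $u\in\mathbb R^d_{\ge0}$ let $g(u)=\min\{y\ge0:(y,u)\in P\}$.

Both are finite because a power of $x_0$ lies in $I$, and the second minimum is attained because $P$ is closed. We shall need four properties.

* $P=\{(y,u):u\in\mathbb R^d_{\ge0},\ y\ge g(u)\}$, because $P$ is stable under increasing $y$. Since $P$ is convex, $g$ is convex; clearly $g\ge0$. Since $P$ is closed, $g$ is lower semicontinuous, hence measurable.
* Choose $a$ with $x_i^a\in I$ for all $i\in\{0,\ldots,d\}$. If some $u_i\ge a$ with $i\in[d]$, then $(0,u)$ dominates the exponent of $x_i^a$ coordinatewise, so $g(u)=0$, and $h(u)=0$ if $u\in\mathbb N^d$. Both functions have bounded support. Also $g\le a$.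
* $g\le h$ on $\mathbb N^d$, since $(h(u),u)\in E(I)\subseteq P$.
* $h(u)\in\mathbb N$, whereas $g(u)$ need not be an integer. For the ideal $J$ of the opening example, $h(1)=2$ and $g(1)=\frac32$.

**Lengths.** For an $\mathfrak m$-primary monomial ideal, the monomials outside it form a $K$-basis of the quotient, and length equals $K$-dimension because the residue field is $K$. A monomial lies outside $I+(x_i:i\in S)$ exactly when it lies outside $I$ and has $u_i=0$ for $i\in S$. Above a given $u$, the exponents outside $E(I)$ are $y=0,\ldots,h(u)-1$. Therefore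
$$\ell_S=\sum_{u\in\mathbb N^d,\;u_i=0\ \forall i\in S}h(u).\tag{1}$$

**Multiplicity.** The following well-known fact is due to Teissier:
$$\mathrm e(I)=(d+1)!\,\mathrm{vol}\big(\mathbb R^{d+1}_{\ge0}\setminus P\big)=(d+1)!\int_{\mathbb R^d_{\ge0}}g(u)\,du.\tag{2}$$

*Proof.* We trap $\ell(R/I^n)$ between two lattice point counts. An exponent in $E(I^n)$ is a sum of $n$ elements of $E(I)$, that is, $n$ times their average, so $E(I^n)\subseteq nP$. Hence $\ell(R/I^n)\ge\#(\mathbb N^{d+1}\setminus nP)$.

For the other side, let $n>|\Gamma|$ and $v\in nP\cap\mathbb N^{d+1}$. Then $v\ge\sum_{\gamma\in\Gamma}\lambda_\gamma\gamma$ coordinatewise, with $\lambda_\gamma\ge0$ and $\sum\lambda_\gamma=n$. Rounding down, $v\ge\sum\lfloor\lambda_\gamma\rfloor\gamma$ with $\sum\lfloor\lambda_\gamma\rfloor\ge n-|\Gamma|$, so $v\in E(I^{n-|\Gamma|})$. Thus $\ell(R/I^{n-|\Gamma|})\le\#(\mathbb N^{d+1}\setminus nP)$. Shifting $n$, we get for all $n\ge1$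
$$\#(\mathbb N^{d+1}\setminus nP)\;\le\;\ell(R/I^n)\;\le\;\#\big(\mathbb N^{d+1}\setminus(n+|\Gamma|)P\big).$$

Let $Q=\mathbb R^{d+1}_{\ge0}\setminus P$. If some coordinate of a point of the orthant is at least $a$, the point dominates $a$ times a basis vector, so it is in $P$. Hence $Q=[0,a]^{d+1}\setminus P$ is a cube minus a bounded convex set. The boundary of a convex set has measure zero, so $Q$ is bounded and Jordan measurable. Riemann sums of its indicator function give $n^{-(d+1)}\#(\mathbb N^{d+1}\cap nQ)\to\mathrm{vol}(Q)$, and $\mathbb N^{d+1}\cap nQ=\mathbb N^{d+1}\setminus nP$. Both outer terms above are therefore asymptotic to $\mathrm{vol}(Q)\,n^{d+1}$ in the sense that, divided by $n^{d+1}$, they tend to $\mathrm{vol}(Q)$. Comparing with the definition of $\mathrm e(I)$ gives the first equality. Since $Q=\{(y,u):0\le y<g(u)\}$, Fubini gives the second. $\square$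

What is left is a question about a convex $g\ge0$ of bounded support on $\mathbb R^d_{\ge0}$: bound $(d+1)!\int g$ by a weighted sum of the values of $g$ on $\mathbb N^d$, with weights as small as possible.

## Squares and their two diagonals

Take $d=2$. The target is $6\ell_\emptyset-3(\ell_{\{1\}}+\ell_{\{2\}})+\ell_{\{1,2\}}$. By (1), it weights $h(u)$ by $6$ at interior points $u$ (both coordinates positive), by $6-3=3$ at points on one axis other than the origin, and by $6-3-3+1=1$ at the origin.

The first thing to try is the trapezoid rule in each variable separately. On a unit square with lattice corners, convexity in $u_1$ and then in $u_2$ shows that $g$ is at most the bilinear interpolant of its corner values. So its integral is at most the average of the four corner values. An interior lattice point lies in $4$ squares, an axis point in $2$, and the origin in $1$. Hence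
$$6\int g\le 6\sum_{\text{interior}}g+3\sum_{\text{axes}}g+\tfrac32\,g(0)\le 6\ell_\emptyset-3(\ell_{\{1\}}+\ell_{\{2\}})+\tfrac32\,\ell_{\{1,2\}}.$$
The first two coefficients are right, but the last one is $\frac32$ in place of $1$. For $I=\mathfrak m$ this bound is $6-6+\frac32=\frac32$, while $\mathrm e(\mathfrak m)=1$. The loss occurs in the unit square at the origin: there $g(u)=\max(1-u_1-u_2,0)$ is folded along the line $u_1+u_2=1$, which runs through the inside of the square, and no interpolant that is smooth across that line can equal $g$.

So cut every square into two triangles, and on each triangle use linear interpolation. A triangle has area $\frac12$, and the integral of an affine function over it is $\frac12$ times the average of its vertex values. Thus $6\int g\le\sum_u c(u)\,g(u)$, where $c(u)$ is the number of triangles with vertex $u$. There are two ways to cut all squares in parallel.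

* Cut along the lines $u_1-u_2\in\mathbb Z$. The origin is then in $2$ triangles, an axis point in $2+1=3$, an interior point in $6$. The bound is $6\ell_\emptyset-3(\ell_{\{1\}}+\ell_{\{2\}})+2\ell_{\{1,2\}}$, worse than the squares.
* Cut along the lines $u_1+u_2\in\mathbb Z$. The origin is in $1$ triangle, an axis point in $3$, an interior point in $6$. The bound is exactly the target.

The second diagonal is the line along which the function of $\mathfrak m$ folds. For $\mathfrak m^n$, whose function is $\max(n-u_1-u_2,0)$, linear interpolation loses nothing. As a check, $\ell_\emptyset=\binom{n+2}3$, $\ell_{\{i\}}=\binom{n+1}2$, $\ell_{\{1,2\}}=n$, and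
$$n(n+1)(n+2)-3n(n+1)+n=n^3=\mathrm e(\mathfrak m^n).$$

This tells us what to look for when $d\ge3$: a triangulation of the orthant with lattice vertices, each simplex of which lies in a slab $n\le u_1+\cdots+u_d\le n+1$. The coefficient $\frac{14}3$ for $d=3$ gives one more hint. Suppose a triangulation has vertex counts $\nu(Z)$ that depend only on the set $Z=\{i:u_i=0\}$. Writing $\nu(Z)=\sum_{S\subseteq Z}c_S$, Möbius inversion makes every $c_S$ an integer. So no such triangulation produces $\frac{14}{3}$ directly. It must come from averaging several of them.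

## The hyperplanes $s_i-s_j\in\mathbb Z$

We now build the triangulation. The plan is to pass to partial sums, so that $u_1+\cdots+u_d$ becomes a coordinate, and to use the standard (Freudenthal–Kuhn, or type $A_d$) triangulation in the new coordinates.

**Step 1: change of coordinates.** Put $s_i=u_1+\cdots+u_i$ for $1\le i\le d$ and $s_0=0$. The map $u\mapsto s$ is linear, unitriangular with integer entries. It maps $\mathbb Z^d$ bijectively onto $\mathbb Z^d$ and has determinant $1$. It carries $\mathbb R^d_{\ge0}$ onto
$$C=\{s:0\le s_1\le s_2\le\cdots\le s_d\}.$$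
Let $G(s)=g(u)$; it is convex on $C$, and $\int_CG=\int g$. Let $\varepsilon_1,\ldots,\varepsilon_d$ be the standard basis in $s$-space and $e_1,\ldots,e_d$ that in $u$-space. Increasing $u_i$ by $1$ increases $s_i,\ldots,s_d$ by $1$, so $e_i$ corresponds to $\varepsilon_i+\cdots+\varepsilon_d$.

**Step 2: the simplices.** For $v\in\mathbb Z^d$ and a permutation $\pi$ of $[d]$ let
$$\Delta(v,\pi)=\{v+t:\ 1\ge t_{\pi(1)}\ge t_{\pi(2)}\ge\cdots\ge t_{\pi(d)}\ge0\}.$$
With the conventions $t_{\pi(0)}=1$ and $t_{\pi(d+1)}=0$, we have
$$v+t=\sum_{m=0}^d\big(t_{\pi(m)}-t_{\pi(m+1)}\big)\big(v+\varepsilon_{\pi(1)}+\cdots+\varepsilon_{\pi(m)}\big).$$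
The coefficients are nonnegative with sum $1$. So $\Delta(v,\pi)$ is the simplex with vertices $v+\varepsilon_{\pi(1)}+\cdots+\varepsilon_{\pi(m)}$, $0\le m\le d$, and these coefficients are the barycentric coordinates. Its volume is $1/d!$: for fixed $v$, the $d!$ simplices are congruent by permuting coordinates and fill a unit cube without overlap. Its only lattice points are its vertices, since a lattice point has $t\in\{0,1\}^d$, decreasing along $\pi$.

*Example, $d=2$.* In $u$-coordinates, $\varepsilon_1$ is $e_1-e_2$ and $\varepsilon_2$ is $e_2$. If $w$ is the point of $u$-space corresponding to $v$, the ordering $\pi=(2,1)$ gives the triangle $w,\,w+e_2,\,w+e_1$, and $\pi=(1,2)$ gives $w,\,w+e_1-e_2,\,w+e_1$. These are the triangles cut out by $u_1,u_2,u_1+u_2\in\mathbb Z$, the good diagonal.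

**Step 3: the open simplices are the components of a hyperplane complement.** Consider the hyperplanes $s_i-s_j=c$ with $c\in\mathbb Z$ and $0\le j<i\le d$; since $s_0=0$, this includes $s_i=c$. A point $s$ is on none of them exactly when its coordinates have nonzero, pairwise distinct fractional parts. That means $s=v+t$ with $v$ the coordinatewise floor and $1>t_{\pi(1)}>\cdots>t_{\pi(d)}>0$ for a unique $\pi$, i.e. $s$ is interior to $\Delta(v,\pi)$ and to no other of the simplices. So the open simplices are disjoint, open and convex, and they cover the complement of the hyperplanes. They are therefore exactly its connected components.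

**Step 4: the simplices inside $C$ fill $C$.** The walls $s_i=s_{i-1}$, $i\in[d]$, of $C$ belong to the arrangement. So on an open simplex each $s_i-s_{i-1}$ has constant sign. If all signs are positive, the open simplex lies in $C$, and so does its closure; otherwise it is disjoint from $C$. The points of $C$ off the hyperplanes are dense in $C$, because $C$ is the closure of its interior and the arrangement is locally finite. So every point of $C$ is a limit of points of open simplices contained in $C$. Only finitely many simplices meet a bounded set, so infinitely many points of the sequence lie in one of them, and that closed simplex contains the limit. Hence $C$ is the union of the simplices $\Delta\subseteq C$, and these have disjoint interiors.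

In $u$-coordinates the hyperplanes are $u_{j+1}+\cdots+u_i\in\mathbb Z$, one family for each interval of indices. For $d=3$ the sum $u_1+u_3$ does not appear, so the triangulation depends on the order of the variables.

## Counting simplices at a lattice point

To sum over the triangulation we must know how many simplices meet at each vertex. Let $p\in C\cap\mathbb Z^d$ correspond to $u\in\mathbb N^d$, set $p_0=0$, and let
$$Z(u)=\{i\in[d]:u_i=0\}=\{i\in[d]:p_i=p_{i-1}\}.$$

**Counting lemma.** The number of simplices $\Delta\subseteq C$ having $p$ as a vertex is $N(Z(u))$.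

*Proof.* **Step 1: look near $p$.** Write $s=p+\tau$ with $\tau_0=0$, and let $U$ be the ball $|\tau|<\frac12$. Then $|\tau_i-\tau_j|<1$ on $U$ for all $0\le j<i\le d$. A hyperplane $s_i-s_j=c$ reads $\tau_i-\tau_j=c-(p_i-p_j)$, with an integer right side. So it meets $U$ only if that integer is $0$. The hyperplanes meeting $U$ are thus the $\tau_i=\tau_j$, $0\le j<i\le d$. They cut $U$ into sectors, one for each strict ordering of $\tau_0,\tau_1,\ldots,\tau_d$. All $(d+1)!$ orderings occur: choose distinct small real numbers in the desired order and subtract the one with index $0$ from all of them. Encode an ordering by the bijection $\sigma$ sending $i$ to the rank of $\tau_i$ in $\{0,\ldots,d\}$.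

**Step 2: sectors correspond to simplices with vertex $p$.** A sector is convex and avoids all hyperplanes, so it lies in one open simplex. Two different sectors disagree on the order of some $\tau_i,\tau_j$, so they are on different sides of the hyperplane $s_i-s_j=p_i-p_j$, and hence in different open simplices. The simplex containing a sector has $p$ in its closure, and a lattice point of a closed simplex is a vertex. Conversely, if $p$ is a vertex of $\Delta$, then $\Delta$ has interior points arbitrarily close to $p$. Such a point in $U$ lies off the hyperplanes, so in a sector, and that sector lies in the interior of $\Delta$. So simplices with vertex $p$ correspond bijectively to the bijections $\sigma$.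

**Step 3: which of them lie in $C$.** By Step 4 of the previous section, the simplex lies in $C$ exactly when its sector does, i.e. when $p_{i-1}+\tau_{i-1}\le p_i+\tau_i$ on the sector for all $i\in[d]$. If $u_i=p_i-p_{i-1}\ge1$, this is automatic, because $|\tau_i-\tau_{i-1}|<1$. If $u_i=0$, it says $\tau_{i-1}<\tau_i$, that is, $\sigma(i-1)<\sigma(i)$. So we are counting the $\sigma$ with $\sigma(i-1)<\sigma(i)$ for all $i\in Z(u)$, and there are $N(Z(u))$ of them. $\square$

For $d=2$ this gives $N(\{1,2\})=1$, $N(\{i\})=3$, $N(\emptyset)=6$, the counts found by hand.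

## Interpolation and inclusion–exclusion: Theorem A

**Step 1: bound the integral by vertex values.** On a simplex $\Delta\subseteq C$, convexity says that $G$ is at most the affine interpolant $A$ of its vertex values. Each barycentric coordinate has the same integral over $\Delta$, namely $\frac{1}{d+1}\mathrm{vol}(\Delta)$, since they sum to $1$ and are permuted by affine symmetries of $\Delta$. So
$$\int_\Delta G\le\int_\Delta A=\frac1{d!}\cdot\frac1{d+1}\sum_{p\in\mathrm{vert}\,\Delta}G(p)=\frac{1}{(d+1)!}\sum_{p\in\mathrm{vert}\,\Delta}G(p).$$
Sum over all $\Delta\subseteq C$. All terms are nonnegative, and only finitely many are nonzero because $G$ has bounded support. By (2), the counting lemma, and then $g\le h$,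
$$\mathrm e(I)=(d+1)!\int_CG\;\le\;\sum_{\Delta\subseteq C}\ \sum_{p\in\mathrm{vert}\,\Delta}G(p)=\sum_{u\in\mathbb N^d}N(Z(u))\,g(u)\;\le\;\sum_{u\in\mathbb N^d}N(Z(u))\,h(u).\tag{3}$$

**Step 2: rewrite the weights as alternating sums.** By (1), a sum with the condition "$u_i=0$ for $i\in S$" is a length $\ell_S$, so we want to express $N(Z)$ through the subsets $S$ of $Z$. The claim is that for $Z\subseteq[d]$
$$N(Z)=\sum_{S\subseteq Z}(-1)^{|S|}N(S).\tag{4}$$
For $i\in Z$ call a bijection $\sigma$ "bad at $i$" if $\sigma(i-1)<\sigma(i)$. Then $N(S)$ counts the $\sigma$ that are bad at least at all of $S$. By inclusion–exclusion the right side counts the $\sigma$ that are bad nowhere in $Z$, i.e. with $\sigma(i-1)>\sigma(i)$ for all $i\in Z$. Replacing $\sigma$ by $d-\sigma$ reverses all these inequalities, so there are $N(Z)$ of them.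

**Step 3: collect lengths.** Insert (4) into the right side of (3), exchange the finite sums, and use (1). The condition $S\subseteq Z(u)$ means $u_i=0$ for all $i\in S$, so
$$\sum_{u}N(Z(u))\,h(u)=\sum_{S\subseteq[d]}(-1)^{|S|}N(S)\sum_{u:\,u_i=0\ \forall i\in S}h(u)=\sum_{S\subseteq[d]}(-1)^{|S|}N(S)\,\ell_S.$$
Together with (3) this is the inequality of Theorem A. The hypotheses on $I$ do not change when $x_1,\ldots,x_d$ are permuted, so the inequality holds for every ordering. $\square$

## Averaging over the orderings: Theorem B

**Step 1: average.** Let $\rho$ be a permutation of $[d]$, and apply Theorem A to the variables $x_0,x_{\rho(1)},\ldots,x_{\rho(d)}$. Killing the new variables with positions in $T$ means killing $x_i$ for $i\in\rho(T)$. With $S=\rho(T)$,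
$$\mathrm e(I)\le\sum_{S\subseteq[d]}(-1)^{|S|}N(\rho^{-1}(S))\,\ell_S.$$
Average over all $d!$ permutations. For fixed $S$ with $|S|=k$, the set $\rho^{-1}(S)$ is uniformly distributed over the $k$-subsets of $[d]$, so the averaged coefficient of $\ell_S$ is
$$(-1)^k\binom dk^{-1}\sum_{|T|=k}N(T).$$

**Step 2: the sum counts surjections.** A $k$-subset $T\subseteq[d]$ is determined by the sizes of its blocks in their natural order. This matches the $k$-subsets with the compositions $(c_1,\ldots,c_m)$ of $d+1$ into $m=d+1-k$ positive parts, and $N(T)=\frac{(d+1)!}{c_1!\cdots c_m!}$. That multinomial coefficient counts the maps from a $(d+1)$-set to $[m]$ with fiber sizes $c_1,\ldots,c_m$. Summing over all compositions gives the number $\mathrm{Sur}(d+1,m)$ of surjections from a $(d+1)$-set onto an $m$-set. For $d=3$ and $k=2$ this is $4+4+6=14=2^4-2$.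

**Step 3: surjections and Stirling numbers.** We show $\mathrm{Sur}(n,m)=m!\left\{{n\atop m}\right\}$. Sorting the maps from an $n$-set to an $x$-set by their image gives, for every integer $x\ge1$,
$$x^n=\sum_{j=1}^n\binom xj\mathrm{Sur}(n,j)=\sum_{j=1}^n\frac{\mathrm{Sur}(n,j)}{j!}(x)_j.$$
Both sides are polynomials that agree at infinitely many points, so this is an identity of polynomials. The $(x)_j$ have distinct degrees, so they are linearly independent, and comparison with the definition gives the claim.

Hence the averaged coefficient of $\ell_S$, $|S|=k$, is $(-1)^k\frac{(d+1-k)!}{\binom dk}\left\{{d+1\atop d+1-k}\right\}$. This is the first form of Theorem B. The second form is the substitution $k\mapsto d-k$. $\square$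

## Ideals with equality: Theorem C

Before the proof, look at two ideals with $d=2$. For $(x_0^2,x_1,x_2)$ we have $\varphi=(2,0,0,\ldots)$, all four lengths equal $2$, and the bound is $12-12+2=2=\mathrm e$. For $(x_0,x_1^2,x_2)$ we have $\mathrm e=2$ as well, but $\ell_\emptyset=\ell_{\{2\}}=2$ and $\ell_{\{1\}}=\ell_{\{1,2\}}=1$, so the bound is $12-9+1=4$. Here $h(e_1)=1$ and $h(e_2)=0$, so $h(u)$ is not a function of $|u|:=u_1+\cdots+u_d$. The proof shows that equality forces such a dependence.

**(3)⇒(1).** The bound of Theorem B is the average over all orderings of the bounds of Theorem A.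

**(1)⇒(2).** The gaps in Theorem A are nonnegative. If their average is $0$, each of them is $0$.

**(2)⇒(4).** Condition (4) is symmetric in $x_1,\ldots,x_d$, so relabel so that equality holds for the given ordering.

**Step 1: what equality in (3) says.** Both inequalities in (3) are equalities. In the second, the termwise differences $N(Z(u))(h(u)-g(u))$ are nonnegative and $N(Z(u))>0$. So $g=h$ on $\mathbb N^d$. In the first, $\int_\Delta G=\int_\Delta A$ for every $\Delta\subseteq C$, where $A\ge G$ is the affine interpolant on $\Delta$. So $A-G\ge0$ has integral $0$, and it vanishes at some interior point $c$ of $\Delta$. For any $x\in\Delta$ extend the segment from $x$ through $c$ slightly, to get $x'\in\Delta$ and $\lambda\in(0,1)$ with $c=(1-\lambda)x+\lambda x'$. Since $A-G$ is concave,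
$$0=(A-G)(c)\ge(1-\lambda)(A-G)(x)+\lambda(A-G)(x')\ge0,$$
so $(A-G)(x)=0$. Hence $G$ is affine on every $\Delta\subseteq C$.

**Step 2: $g$ is affine along lattice edges.** The claim is
$$g\big(w+\tfrac12e_i\big)=\tfrac12\big(g(w)+g(w+e_i)\big)\qquad\text{for all }w\in\mathbb N^d,\ i\in[d].\tag{5}$$
Let $p\in C\cap\mathbb Z^d$ correspond to $w$ and put $\varepsilon_{\ge i}=\varepsilon_i+\cdots+\varepsilon_d$, so that $w+e_i$ corresponds to $p+\varepsilon_{\ge i}$. The point $q=p+\frac12\varepsilon_{\ge i}$ is in $C$, so it lies in some $\Delta(v,\pi)\subseteq C$. Write $q=v+t$. Since $v$ is integral, $t_j=\frac12$ for $j\ge i$ and $t_j\in\{0,1\}$ for $j<i$. The sequence $t_{\pi(0)}=1,\,t_{\pi(1)},\ldots,t_{\pi(d)},\,t_{\pi(d+1)}=0$ is a run of $1$s, then a nonempty run of $\frac12$s, then a run of $0$s. The barycentric coordinates of $q$ are its successive drops, so exactly two of them are nonzero, both equal to $\frac12$. They belong to the vertices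
$$v+\sum_{t_j=1}\varepsilon_j=q-\tfrac12\varepsilon_{\ge i}=p\qquad\text{and}\qquad p+\varepsilon_{\ge i}.$$
Since $G$ is affine on $\Delta(v,\pi)$, (5) follows.

**Step 3: $g$ depends only on $|u|$ at lattice points.** Let $i\ne j$ and $v\in\mathbb N^d$. The point $v+e_j+\frac12e_i$ is the midpoint of $v+2e_j$ and $v+e_i$. It is also the midpoint of the lattice edge from $v+e_j$ to $v+e_j+e_i$. Convexity for the first segment and (5) with $w=v+e_j$ for the second give
$$g(v+2e_j)+g(v+e_i)\;\ge\;2g\big(v+e_j+\tfrac12e_i\big)=g(v+e_j)+g(v+e_i+e_j).$$
With $D_v:=g(v+e_j)-g(v+e_i)$ this says $D_{v+e_j}\ge D_v$. Iterating, $D_v\le D_{v+ne_j}=0$ for large $n$, because $g$ has bounded support. Exchanging $i$ and $j$ gives $D_v\ge0$. So $g(v+e_i)=g(v+e_j)$ for all $v\in\mathbb N^d$ and all $i,j$. Any two points of $\mathbb N^d$ with the same $|u|$ are linked by moves $v+e_i\to v+e_j$, so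
$$h(u)=g(u)=\varphi(|u|)\quad\text{on }\mathbb N^d,\qquad\varphi(n):=g(ne_1)=h(ne_1)\in\mathbb N.$$
(For $d=1$ there is nothing to do in this step.) The function $\varphi$ is eventually $0$, and it is convex because $g$ is.

**Step 4: identify the ideal.** The differences $\varphi(n+1)-\varphi(n)$ are nondecreasing and eventually $0$, so they are all at most $0$, and $\varphi$ is nonincreasing. A monomial $x_0^yx_1^{u_1}\cdots x_d^{u_d}$ lies in $\sum_nx_0^{\varphi(n)}(x_1,\ldots,x_d)^n$ exactly when $y\ge\varphi(n)$ for some $n\le|u|$. By monotonicity this means $y\ge\varphi(|u|)=h(u)$, so exactly when it lies in $I$. This is (4).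

**(4)⇒(3).** As in Step 4, $\varphi$ is nonincreasing, so $h(u)=\varphi(|u|)$ on $\mathbb N^d$. We identify $g$. Let $\Phi$ be the piecewise linear interpolation of $\varphi$ on $[0,\infty)$. Its slopes are nondecreasing, so it is convex, and $\Psi(u):=\Phi(|u|)$ is convex on $\mathbb R^d_{\ge0}$ with $\Psi=h$ on $\mathbb N^d$.

The set $\{(y,u):u\in\mathbb R^d_{\ge0},\ y\ge\Psi(u)\}$ is convex and contains $E(I)$, so it contains $P$. Hence $\Psi\le g$.

For the reverse inequality take $\Delta(v,\pi)\subseteq C$. On it, $|u|=s_d\in[v_d,v_d+1]$ with $v_d$ an integer, and $v_d\ge0$ because $v$ is a vertex. So $\Psi$ is affine there. At the vertices $g\le h=\Psi$, and $g$ is convex, so $g\le\Psi$ on the simplex. The simplices fill $C$, so $g=\Psi$ on $\mathbb R^d_{\ge0}$.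

Thus $g$ is affine on every simplex and $g=h$ on $\mathbb N^d$, so both inequalities in (3) are equalities. Condition (4) is symmetric in $x_1,\ldots,x_d$, so this holds for every ordering. $\square$

## Powers of $\mathfrak m$ determine the coefficients: Theorem D

**Step 1: equality on powers of $\mathfrak m$.** The ideal $\mathfrak m^n$ is the case $\varphi(j)=\max(n-j,0)$ of condition (4). So Theorem C gives $F_b(\mathfrak m^n)=\mathrm e(\mathfrak m^n)$. If $\mathrm e(\mathfrak m^n)\le F_a(\mathfrak m^n)\le F_b(\mathfrak m^n)$, then $F_a(\mathfrak m^n)=F_b(\mathfrak m^n)$ for all $n\ge1$.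

**Step 2: compare as polynomials in $n$.** For $I=\mathfrak m^n$ and $|S|=k$, the length $\ell_S$ counts the monomials of degree less than $n$ in $d+1-k$ variables, so $\ell_S=\binom{n+d-k}{d+1-k}$. Summing over the $\binom dk$ sets $S$ of size $k$, Step 1 becomes
$$\sum_{k=0}^d(-1)^k(a_k-b_k)\binom dk\binom{n+d-k}{d+1-k}=0\qquad\text{for all }n\ge1.$$
The left side is a polynomial in $n$ with infinitely many zeros, so it is the zero polynomial. The polynomials $\binom{n+d-k}{d+1-k}$, $k=0,\ldots,d$, have the distinct degrees $d+1,d,\ldots,1$, so they are linearly independent. The factors $(-1)^k\binom dk$ are nonzero, so $a_k=b_k$ for every $k$. $\square$
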